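# Amenable ultrapowers and algebras of bounded families

Throughout, scalars are real or complex, and $\mathbb K$ denotes the scalar field.

## 1. Amenability through approximate diagonals

**Definition (amenable).** Let $\mathcal B$ be a Banach algebra. A Banach $\mathcal B$-bimodule is a Banach space $E$ with commuting bounded bilinear left and right actions of $\mathcal B$. Its dual $E^*$ is again a bimodule, through $\langle a\cdot\varphi,x\rangle=\langle\varphi,x\cdot a\rangle$ and $\langle\varphi\cdot a,x\rangle=\langle\varphi,a\cdot x\rangle$. A derivation $\Delta:\mathcal B\to E^*$ is a linear map with $\Delta(ab)=a\cdot\Delta(b)+\Delta(a)\cdot b$. It is inner if $\Delta(a)=a\cdot\varphi-\varphi\cdot a$ for some $\varphi\in E^*$. The algebra $\mathcal B$ is amenable if every bounded derivation from $\mathcal B$ into a dual Banach $\mathcal B$-bimodule is inner.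

*Example 1.* Let $\mathcal B=\mathbb K$ with the zero product, and let $\mathcal B$ act by zero on $E=\mathbb K$. The identity map $\mathcal B\to E^*=\mathbb K$ is a derivation, because both sides of the derivation rule are $0$. Inner derivations are $0$. So $\mathcal B$ is not amenable.

We shall use amenability only through tensors. Recall that $X\hat\otimes Y$, the projective tensor product, is the completion of the algebraic tensor product $X\otimes Y$ in the norm
$$\|t\|=\inf\Big\{\sum_j\|x_j\|\,\|y_j\|:\ t=\sum_j x_j\otimes y_j\ \text{(finite sum)}\Big\}.$$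
Three textbook facts are needed. First, if $t\in X\hat\otimes Y$ and $\|t\|<C$, then $t=\sum_j x_j\otimes y_j$ is a convergent series with $\sum_j\|x_j\|\|y_j\|<C$. Consequently $t$ lies in the closure of $C\,\mathrm{conv}(E)$, where $E=\{x\otimes y:\|x\|\le1,\|y\|\le1\}$, since the partial sums lie in $C\,\mathrm{conv}(E)$ (note that $0\in E$). Second, if $f,g$ are contractive linear maps, then so is $f\otimes g$. Third, a bounded bilinear map of norm at most $1$ on $X\times Y$ with values in a Banach space induces a linear contraction on $X\hat\otimes Y$.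

The space $\mathcal B\hat\otimes\mathcal B$ is a $\mathcal B$-bimodule through $a\cdot(x\otimes y)=ax\otimes y$ and $(x\otimes y)\cdot a=x\otimes ya$. The product induces a contraction $\pi:\mathcal B\hat\otimes\mathcal B\to\mathcal B$, $\pi(x\otimes y)=xy$.

**Definition (amenability constant).** $\mathrm{AM}(\mathcal B)\in[0,\infty]$ is the infimum of all $C\ge0$ such that for every finite $F\subset\mathcal B$ and every $\varepsilon>0$ there is $d\in\mathcal B\hat\otimes\mathcal B$ with
$$\|d\|\le C,\qquad\|a\cdot d-d\cdot a\|<\varepsilon,\qquad\|\pi(d)a-a\|<\varepsilon\qquad(a\in F).\tag{1}$$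

A bounded approximate diagonal is a bounded net $(d_\lambda)$ in $\mathcal B\hat\otimes\mathcal B$ with $a\cdot d_\lambda-d_\lambda\cdot a\to0$ and $\pi(d_\lambda)a\to a$ for each $a$. Indexing by pairs $(F,\varepsilon)$ shows that one exists if and only if $\mathrm{AM}(\mathcal B)<\infty$. Johnson's theorem (B. E. Johnson, *Amer. J. Math.* 94 (1972) 685–698) says that $\mathcal B$ is amenable if and only if it has a bounded approximate diagonal. Hence
$$\mathcal B\text{ is amenable}\iff\mathrm{AM}(\mathcal B)<\infty.$$

Quotients are harmless. Let $J$ be a closed ideal and $q:\mathcal B\to\mathcal B/J$ the quotient map. Given a finite subset of $\mathcal B/J$, lift it to $F\subset\mathcal B$, take $d$ as in (1), and use $(q\otimes q)d$. Since $q$ is a contractive homomorphism, all three estimates persist, so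
$$\mathrm{AM}(\mathcal B/J)\le\mathrm{AM}(\mathcal B).\tag{2}$$
Also, if $\mathcal B\ne0$, then $\mathrm{AM}(\mathcal B)\ge1$: for $a\neq 0$, (1) gives $\|a\|\le\|\pi(d)a\|+\varepsilon\le C\|a\|+\varepsilon$ for every $\varepsilon>0$. And $\mathrm{AM}(0)=0$.

*Example 2.* In $M_n$ with the operator norm, let $G$ be the finite group of signed permutation matrices and $d=|G|^{-1}\sum_{g\in G}g\otimes g^{-1}$. Each $g$ has norm $1$, so $\|d\|\le1$. Clearly $\pi(d)=1$. For $h\in G$, substituting $g'=hg$,
$$h\cdot d=|G|^{-1}\sum_g hg\otimes g^{-1}=|G|^{-1}\sum_{g'}g'\otimes g'^{-1}h=d\cdot h .$$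
The group $G$ spans $M_n$: half the difference of $1$ and the diagonal matrix with a single entry $-1$ in place $i$ is $e_{ii}$, and $e_{ii}$ times permutation matrices gives all $e_{ij}$. So $a\cdot d=d\cdot a$ for all $a\in M_n$, and $\mathrm{AM}(M_n)=1$.

*Example 3.* Let $\mathcal B$ be the compact operators on $\ell^2$, with $M_n\subset\mathcal B$ as the upper left corner, unit $P_n$. Let $d_n\in\mathcal B\hat\otimes\mathcal B$ be the tensor of Example 2 for $M_n$. Then $\|d_n\|\le1$ and $\pi(d_n)a=P_na\to a$ for every compact $a$. If $a$ is within $\delta$ of an element of $M_{n_0}$, then $\|a\cdot d_n-d_n\cdot a\|\le2\delta$ for $n\ge n_0$. So $\mathrm{AM}(\mathcal B)=1$.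

## 2. Bounded families, ultrafilters, ultrapowers

**Definition (bounded families).** Let $(A_i)_{i\in I}$ be Banach algebras. For $S\subseteq I$, let $L_S$ be the Banach algebra of bounded families $(x_i)_{i\in S}$ with $x_i\in A_i$, under the sup norm and pointwise operations; $L_\emptyset=0$. If all $A_i$ equal $\mathcal A$, then $L_S$ is written $\ell^\infty(\mathcal A,S)$.

*Example 4.* $\ell^\infty(\mathbb K,\mathbb N)$ is the usual $\ell^\infty$. If $I$ has $r$ points, $\ell^\infty(\mathcal A,I)=\mathcal A^r$ with the max norm.

**Definition (ideals of sets, ultrafilters).** An ideal of subsets of $I$ is a collection that contains $\emptyset$ and is closed under subsets and finite unions; it is proper if it does not contain $I$. An ultrafilter $\mathcal U$ on $I$ is a maximal proper filter; equivalently, a proper filter containing, for each $S\subseteq I$, either $S$ or $I\setminus S$. A finite union of sets outside $\mathcal U$ is outside $\mathcal U$.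

If $\mathcal K$ is a proper ideal on $I$, then $\{I\setminus S:S\in\mathcal K\}$ is a proper filter. It extends to an ultrafilter $\mathcal U$, and $\mathcal U$ contains the complement of each $S\in\mathcal K$. Therefore
$$\mathcal K\text{ a proper ideal on }I\ \Longrightarrow\ \text{some ultrafilter }\mathcal U\text{ on }I\text{ satisfies }\mathcal U\cap\mathcal K=\emptyset.\tag{3}$$

*Example 5.* The principal ultrafilter at $i_0$ is $\{S:i_0\in S\}$. If $I$ is infinite, the finite subsets form a proper ideal, and (3) gives a non-principal ultrafilter.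

**Definition (ultraproduct, ultrapower).** For an ultrafilter $\mathcal U$ on $I$, put $\mathcal N_{\mathcal U}=\{(a_i)\in L_I:\lim_{i\to\mathcal U}\|a_i\|=0\}$. This is a closed two-sided ideal of $L_I$, and $(A_i)_{\mathcal U}=L_I/\mathcal N_{\mathcal U}$ is the ultraproduct. If all $A_i=\mathcal A$, it is the ultrapower $(\mathcal A)_{\mathcal U}$.

The norm of the class of $a$ is $\lim_{\mathcal U}\|a_i\|$. Indeed, for $n\in\mathcal N_{\mathcal U}$ we have $\|a+n\|\ge\lim_{\mathcal U}\|a_i+n_i\|=\lim_{\mathcal U}\|a_i\|$. Conversely, for $\delta>0$ the set of $i$ with $\|a_i\|<\lim_{\mathcal U}\|a_i\|+\delta$ is in $\mathcal U$, and replacing $a$ by $0$ off this set changes it by an element of $\mathcal N_{\mathcal U}$.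

*Example 6.* For the principal ultrafilter at $i_0$, $a\mapsto a_{i_0}$ induces an isometric isomorphism $(\mathcal A)_{\mathcal U}\cong\mathcal A$. If $\mathcal A$ is finite-dimensional, bounded families converge along $\mathcal U$ by compactness, and $a\mapsto\lim_{\mathcal U}a_i$ induces $(\mathcal A)_{\mathcal U}\cong\mathcal A$ for every $\mathcal U$. But for $\mathcal A=c_0$ and $\mathcal U$ non-principal on $\mathbb N$, the class of the family $(e_i)_{i\in\mathbb N}$ of unit vectors is a new element: for each $a\in c_0$, $\|e_i-a\|\ge|1-a(i)|\to1$, so it is not the class of a constant family.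

**Definition (countably incomplete).** An ultrafilter $\mathcal V$ on $\Lambda$ is countably incomplete if $\Lambda=\bigsqcup_{N\ge1}\Lambda_N$ with all $\Lambda_N\notin\mathcal V$.

*Example 7.* A non-principal ultrafilter on $\mathbb N$ is countably incomplete: use singletons. A principal ultrafilter is not, since one block contains the distinguished point. Every infinite set $\Lambda$ carries a countably incomplete ultrafilter: split $\Lambda$ into nonempty blocks $\Lambda_1,\Lambda_2,\dots$; the sets contained in finite unions of blocks form a proper ideal; apply (3).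

**Definition (ultra-amenable).** $\mathcal A$ is ultra-amenable if every ultrapower of $\mathcal A$ is amenable.

*Example 8.* By Example 6, a finite-dimensional algebra is ultra-amenable if and only if it is amenable.

## 3. Two conditions on a Banach algebra

Consider, for a Banach algebra $\mathcal A$:

- **(U)** $\mathcal A$ is ultra-amenable;
- **(L)** $\ell^\infty(\mathcal A,I)$ is amenable for every index set $I$.

Each ultrapower is a quotient of some $\ell^\infty(\mathcal A,I)$, so (2) shows that (L) implies (U). The question, which comes from Matthew Daws, "Amenability of ultraproducts of Banach algebras", arXiv:0708.4195 (2007), is the converse: *if every ultrapower of $\mathcal A$ is amenable, must $\ell^\infty(\mathcal A,I)$ be amenable for every $I$?*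

For C$^*$-algebras it is known that (U) and (L) are equivalent, and that each is equivalent to $\mathcal A$ being subhomogeneous, that is, to the irreducible representations having bounded dimension. So $M_n$ satisfies both. The compact operators on $\ell^2$ satisfy neither, since their identity representation is irreducible and infinite-dimensional; yet they are amenable with constant $1$ by Example 3. So amenability alone is not enough for either condition.

The answer to the question is yes, and three theorems will be proved.

**Theorem A.** If $\mathcal A$ is ultra-amenable, then there is $C<\infty$ with $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le C$ for all index sets $I$. In particular (U) $\Leftrightarrow$ (L) for every Banach algebra $\mathcal A$.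

**Theorem B.** Let $\mathcal A$ be a Banach algebra and $\mathcal V$ any countably incomplete ultrafilter. Then for every index set $I$
$$\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}((\mathcal A)_{\mathcal V}),$$
with equality whenever $I$ is infinite. Consequently the following are equivalent: $\mathcal A$ is ultra-amenable; $(\mathcal A)_{\mathcal V}$ is amenable for one countably incomplete $\mathcal V$; $\ell^\infty(\mathcal A,\mathbb N)$ is amenable; $\ell^\infty(\mathcal A,I)$ is amenable for all $I$.

**Theorem C.** For any family $(A_i)_{i\in I}$ of Banach algebras, $\mathrm{AM}(L_I)=\sup_{\mathcal U}\mathrm{AM}((A_i)_{\mathcal U})$, the supremum being over all ultrafilters $\mathcal U$ on $I$. In particular $L_I$ is amenable if and only if all ultraproducts are amenable with uniformly bounded constants.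

(For $I=\emptyset$ there are no ultrafilters; the supremum is then read as $0$.) We shall prove C first, because it is what the most natural approach gives, and it shows what is still missing for A.

## 4. Block-diagonal tensors and the finite-dimensional case

Suppose $I$ is cut into finitely many pieces and on each piece we have a tensor of norm at most $C$. To glue them, we need their sum to have norm at most $C$ again, and not $C$ times the number of pieces. An average over signs gives this.

Let $P$ be a finite partition $S=S_1\sqcup\dots\sqcup S_r$. Let $\iota_k:L_{S_k}\to L_S$ be extension by $0$ and $r_k:L_S\to L_{S_k}$ restriction, and put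
$$\mathrm{diag}_P=\sum_{k=1}^r(\iota_kr_k)\otimes(\iota_kr_k)\quad\text{on }L_S\hat\otimes L_S.\tag{4}$$

*Example 9.* Let $S=\{1,\dots,r\}$, $A_i=\mathbb K$, and let $P$ be the partition into points. Then $\mathrm{diag}_P(1\otimes1)=\sum_ke_k\otimes e_k$. This is an $r\times r$ matrix reduced to its diagonal. The triangle inequality bounds the norm by $r$; part (i) below gives $1$.

**Lemma 1.**
(i) If $t_k\in L_{S_k}\hat\otimes L_{S_k}$, then $\big\|\sum_k(\iota_k\otimes\iota_k)t_k\big\|\le\max_k\|t_k\|$.
(ii) $\mathrm{diag}_P$ is a contractive $L_S$-bimodule map, $\pi\circ\mathrm{diag}_P=\pi$, and $\mathrm{diag}_{P'}\mathrm{diag}_P=\mathrm{diag}_{P'}$ if $P'$ refines $P$.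

*Proof of (i).* Let $C>\max_k\|t_k\|$. Each $t_k$ lies in the closure of $C\,\mathrm{conv}(E_k)$, where $E_k=\{x\otimes y:x,y\in L_{S_k},\|x\|,\|y\|\le1\}$. The map $\Phi(t_1,\dots,t_r)=\sum_k(\iota_k\otimes\iota_k)t_k$ is linear and continuous. Moreover $\prod_k\mathrm{conv}(E_k)=\mathrm{conv}(\prod_kE_k)$: for two factors, $(\sum_i\lambda_iu_i,\sum_j\mu_jv_j)=\sum_{i,j}\lambda_i\mu_j(u_i,v_j)$, and one continues by induction. So it suffices to show that $\Phi$ maps $\prod_kE_k$ into the unit ball; then $\|\Phi(t_1,\dots,t_r)\|\le C$, and $C$ was arbitrary. Let $\|x_k\|,\|y_k\|\le1$. Then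
$$\sum_k\iota_kx_k\otimes\iota_ky_k=2^{-r}\sum_{\epsilon\in\{\pm1\}^r}\Big(\sum_k\epsilon_k\iota_kx_k\Big)\otimes\Big(\sum_l\epsilon_l\iota_ly_l\Big),\tag{5}$$
because the average of $\epsilon_k\epsilon_l$ is $1$ if $k=l$ and $0$ otherwise. The pieces $S_k$ are disjoint, so each factor on the right has sup norm at most $1$. The right side is an average of tensors of norm at most $1$.

*Proof of (ii).* Contractivity is (i) applied to $t_k=(r_k\otimes r_k)t$, for which $\|t_k\|\le\|t\|$. The other claims need only be checked on elementary tensors, by linearity and continuity. Write $E_k=\iota_kr_k$ now for the operator on $L_S$ that keeps $S_k$ and puts $0$ elsewhere. Since $aE_k(x)=E_k(ax)$ and $E_k(y)a=E_k(ya)$, $\mathrm{diag}_P$ is a bimodule map. Since $\sum_kE_k(x)E_k(y)=xy$, we get $\pi\circ\mathrm{diag}_P=\pi$. If $P'$ has pieces $S'_j$ with operators $E'_j$, then $E'_jE_k=E'_j$ when $S'_j\subseteq S_k$ and $E'_jE_k=0$ otherwise. Each $S'_j$ is in exactly one $S_k$ (empty pieces may be dropped), so $\mathrm{diag}_{P'}\mathrm{diag}_P=\sum_{j,k}E'_jE_k\otimes E'_jE_k=\sum_jE'_j\otimes E'_j$. $\square$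

**Finite-dimensional algebras by hand.** Let $\mathcal A$ be finite-dimensional and amenable. We show $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}(\mathcal A)$ for all $I$, so that for finite-dimensional algebras (U), (L) and amenability agree.

Fix $C>\mathrm{AM}(\mathcal A)$, $\varepsilon>0$, and $a_1,\dots,a_m$ in the unit ball of $\ell^\infty(\mathcal A,I)$. Put $\eta=\varepsilon/(4(C+1))$. The set of $m$-tuples in the closed unit ball of $\mathcal A$ is compact, so it has a finite $\eta$-net $c^1,\dots,c^r$. Hence $I=S_1\sqcup\dots\sqcup S_r$ with $\|a_k(i)-c^s_k\|\le\eta$ for $i\in S_s$. Choose $d\in\mathcal A\hat\otimes\mathcal A$ with $\|d\|<C$ and with (1) for the finite set $F=\{c^s_k\}$ and $\varepsilon/2$. Let $\kappa_s:\mathcal A\to\ell^\infty(\mathcal A,S_s)$ send an element to the constant family, let $t_s=(\kappa_s\otimes\kappa_s)d$, and $D=\sum_s(\iota_s\otimes\iota_s)t_s$. Lemma 1(i) gives $\|D\|\le\|d\|<C$. On $S_s$, the commutator of $a_k$ with $t_s$ equals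
$$(\kappa_s\otimes\kappa_s)(c^s_k\cdot d-d\cdot c^s_k)+(a_k|_{S_s}-\kappa_sc^s_k)\cdot t_s-t_s\cdot(a_k|_{S_s}-\kappa_sc_k^s),$$
of norm less than $\varepsilon/2+2\eta C\le\varepsilon$; there are finitely many $s$, and Lemma 1(i) gives $\|a_k\cdot D-D\cdot a_k\|<\varepsilon$. Similarly, $\|\pi(d)a_k(i)-a_k(i)\|\le\max_{s,k}\|\pi(d)c^s_k-c^s_k\|+\eta(C+1)$, and the right side is less than $\varepsilon/2+\varepsilon/4<\varepsilon$. Scaling handles finite sets outside the unit ball.

The argument used compactness of the unit ball, to divide $I$ into finitely many pieces on each of which the tuple is nearly constant. In infinite dimensions this is lost. Ultrapowers must provide the replacement.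

## 5. Good tuples and how they move

To compare different index sets, we record goodness of one tuple at a time.

**Definition (good).** Let $C>0$ and $\varepsilon>0$. An $m$-tuple $a=(a_1,\dots,a_m)$ in the closed unit ball of $L_S$ is $(C,\varepsilon)$-good on $S$ if there is $D\in L_S\hat\otimes L_S$ with
$$\|D\|<C,\qquad\|a_k\cdot D-D\cdot a_k\|<\varepsilon,\qquad\|\pi(D)a_k-a_k\|<\varepsilon\qquad(1\le k\le m).\tag{6}$$

By scaling, if all finite tuples in the unit ball of $L_S$ are $(C,\varepsilon)$-good for all $\varepsilon>0$, then $\mathrm{AM}(L_S)\le C$. Let $(\mathcal A)_1$ be the closed unit ball of $\mathcal A$. When all $A_i=\mathcal A$, an $m$-tuple in the unit ball of $\ell^\infty(\mathcal A,S)$ is the same thing as a map $\alpha:S\to(\mathcal A)_1^m$.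

*Example 10.* On $S=\emptyset$ every tuple is good, with $D=0$. If $\mathcal A$ has a unit of norm $1$, the constant map $\alpha=1$ is $(C,\varepsilon)$-good for every $C>1$, by $D=1\otimes1$. If $\mathcal A\neq0$ has zero product and $\alpha(i)=x$ with $\|x\|=1$, then $\alpha$ is not $(C,\varepsilon)$-good on a nonempty set for any $\varepsilon\le1$, whatever $C$ is: $\pi(D)\alpha-\alpha=-\alpha$ has norm $1$.

**Lemma 2.** Fix $C,\varepsilon>0$.
(a) (All $A_i=\mathcal A$.) If $\alpha:S\to(\mathcal A)_1^m$ is $(C,\varepsilon)$-good and $f:T\to S$ is any map, then $\alpha\circ f$ is $(C,\varepsilon)$-good on $T$.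
(b) For any family and a fixed tuple $a$ in the unit ball of $L_I$, the sets $S\subseteq I$ such that $a|_S$ is $(C,\varepsilon)$-good form an ideal.

*Proof.* (a) The map $f^*:x\mapsto x\circ f$ is a contractive homomorphism $\ell^\infty(\mathcal A,S)\to\ell^\infty(\mathcal A,T)$. Let $D$ witness goodness of $\alpha$ and put $D'=(f^*\otimes f^*)D$. Then $\|D'\|<C$. Since $f^*$ is a homomorphism, $f^*(\alpha_k)\cdot D'-D'\cdot f^*(\alpha_k)=(f^*\otimes f^*)(\alpha_k\cdot D-D\cdot\alpha_k)$ and $\pi(D')f^*(\alpha_k)-f^*(\alpha_k)=f^*(\pi(D)\alpha_k-\alpha_k)$, both of norm less than $\varepsilon$.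

(b) The empty set belongs, by $D=0$. For subsets, restriction $L_S\to L_{S'}$ is a contractive homomorphism, and the argument of (a) applies. For a union of two sets, subset closure lets us replace the second set by its part outside the first; so let $S=S_1\sqcup S_2$, with $D_k$ a witness on $S_k$. Put $D=\sum_k(\iota_k\otimes\iota_k)D_k$. Lemma 1(i) gives $\|D\|<C$. Since $a_j\,\iota_k(x)=\iota_k(a_j|_{S_k}x)$, and likewise on the right,
$$a_j\cdot D-D\cdot a_j=\sum_k(\iota_k\otimes\iota_k)\big(a_j|_{S_k}\cdot D_k-D_k\cdot a_j|_{S_k}\big)$$
has norm less than $\varepsilon$ by Lemma 1(i). Finally $\pi(D)a_j-a_j=\sum_k\iota_k\big(\pi(D_k)a_j|_{S_k}-a_j|_{S_k}\big)$ has norm equal to the maximum over $k$, which is less than $\varepsilon$. $\square$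

Part (a) holds for arbitrary maps $f$, injective or not, and needs all the algebras to be the same. Part (b) needs neither. This difference separates Theorem A from Theorem C.

## 6. From an amenable ultraproduct to a large set

An approximate diagonal in the ultraproduct lifts to $L_I$, with errors in the kernel. Elements of the kernel are small only on sets of $\mathcal U$, so we restrict to such a set.

**Lemma 3.** Let $\mathcal U$ be an ultrafilter on $I$ with $\mathrm{AM}((A_i)_{\mathcal U})<C$, let $a$ be an $m$-tuple in the unit ball of $L_I$, and let $\varepsilon>0$. Then there is $S\in\mathcal U$ such that $a|_S$ is $(C,\varepsilon)$-good.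

*Proof.* Write $L=L_I$, $N=\mathcal N_{\mathcal U}$, $B=L/N$, with quotient map $q:L\to B$.

**Step 1: the kernel of $q\otimes q$, with a norm estimate.** This step controls a tensor whose image in $B\hat\otimes B$ is small. Let $N\otimes L+L\otimes N$ denote the finite sums of tensors $n\otimes y$ and $x\otimes n$ with $n\in N$, and let $M$ be its closure in $L\hat\otimes L$. Define
$$B\times B\to(L\hat\otimes L)/M,\qquad(q(x),q(y))\mapsto x\otimes y+M.$$
If $q(x)=q(x')$ and $q(y)=q(y')$, then $x\otimes y-x'\otimes y'=(x-x')\otimes y+x'\otimes(y-y')\in M$, so the map is well defined; it is bilinear. Its value has norm at most $\|x\|\|y\|$ for all choices of lifts, hence at most $\|q(x)\|\|q(y)\|$. So it induces a contraction $\theta:B\hat\otimes B\to(L\hat\otimes L)/M$. The identity $\theta((q\otimes q)t)=t+M$ holds on elementary tensors, hence for all $t$. Therefore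
$$\mathrm{dist}(t,M)\le\|(q\otimes q)t\|\qquad(t\in L\hat\otimes L).\tag{7}$$

**Step 2: lifting.** The purpose is a tensor over $L$ that works modulo $N$. Since $\mathrm{AM}(B)<C$, there is $d\in B\hat\otimes B$ with $\|d\|<C$, $\|q(a_k)\cdot d-d\cdot q(a_k)\|<\varepsilon$ and $\|\pi(d)q(a_k)-q(a_k)\|<\varepsilon$ for all $k$. Write $d=\sum_jb_j\otimes c_j$ with nonzero $b_j,c_j$ and $\sum_j\|b_j\|\|c_j\|<C$. Choose $\tau>0$ with $(1+\tau)^2\sum_j\|b_j\|\|c_j\|<C$, and lift $b_j,c_j$ to elements of $L$ with norms at most $(1+\tau)\|b_j\|$ and $(1+\tau)\|c_j\|$. The resulting series defines $D\in L\hat\otimes L$ with $\|D\|<C$ and $(q\otimes q)D=d$.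

Now $(q\otimes q)(a_k\cdot D-D\cdot a_k)=q(a_k)\cdot d-d\cdot q(a_k)$ has norm less than $\varepsilon$. By (7), and since $N\otimes L+L\otimes N$ is dense in $M$, there are $z_k\in N\otimes L+L\otimes N$ with
$$\|a_k\cdot D-D\cdot a_k-z_k\|<\varepsilon.\tag{8}$$
Likewise $q(\pi(D)a_k-a_k)=\pi(d)q(a_k)-q(a_k)$ has norm less than $\varepsilon$, so there are $n_k\in N$ with
$$\|\pi(D)a_k-a_k-n_k\|<\varepsilon.\tag{9}$$

**Step 3: restriction to a set on which the errors are small.** This step removes $z_k$ and $n_k$. Only finitely many elements $n\in N$ occur, as factors in the $z_k$ or as the $n_k$. For $\delta>0$ let $S=S(\delta)$ be the set of $i\in I$ where all of them have norm less than $\delta$. By definition of $N$, $S\in\mathcal U$. Let $\rho:L\to L_S$ be restriction. Then $\|\rho(n_k)\|\le\delta$, and $\|(\rho\otimes\rho)z_k\|\le\delta K$, where $K$ is a bound for the sums of the norms of the other factors. The gaps in (8) and (9) are strict and finite in number, so for small $\delta$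
$$\|(\rho\otimes\rho)(a_k\cdot D-D\cdot a_k)\|\le\|a_k\cdot D-D\cdot a_k-z_k\|+\delta K<\varepsilon,$$
and similarly $\|\rho(\pi(D)a_k-a_k)\|<\varepsilon$. Since $\rho$ is a contractive homomorphism, $(\rho\otimes\rho)D$ witnesses that $a|_S$ is $(C,\varepsilon)$-good. $\square$

## 7. Covering the index set by large sets: Theorem C and its limit

Lemma 3 gives goodness on a large set for each ultrafilter, and Lemma 2(b) glues finitely many sets.

*Proof of Theorem C.* The case $I=\emptyset$ is clear, so let $I\neq\emptyset$. The inequality $\mathrm{AM}(L_I)\ge\sup_{\mathcal U}\mathrm{AM}((A_i)_{\mathcal U})$ is (2). For the other inequality we may assume the supremum finite. Let $C$ be greater than it, let $a$ be a finite tuple in the unit ball of $L_I$, and let $\varepsilon>0$. Suppose $a$ is not $(C,\varepsilon)$-good on $I$. Then the ideal $\mathcal K$ of Lemma 2(b) is proper, and by (3) there is an ultrafilter $\mathcal U$ on $I$ with $\mathcal U\cap\mathcal K=\emptyset$. But $\mathrm{AM}((A_i)_{\mathcal U})<C$, so Lemma 3 gives $S\in\mathcal U$ with $S\in\mathcal K$, a contradiction. So all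 finite tuples are $(C,\varepsilon)$-good for all $\varepsilon$, and $\mathrm{AM}(L_I)\le C$. The last sentence of the theorem follows. $\blacksquare$

Apply this to an ultra-amenable $\mathcal A$. It gives $\mathrm{AM}(\ell^\infty(\mathcal A,I))=\sup_{\mathcal U}\mathrm{AM}((\mathcal A)_{\mathcal U})$. Ultra-amenability says that each term of the supremum is finite. It does not by itself say that the supremum is finite. This is the exact point where the argument stops.

A natural repair is the following. Suppose there are ultrafilters $\mathcal U_n$ on sets $J_n$ with $\mathrm{AM}((\mathcal A)_{\mathcal U_n})\ge n$. Combine them into one ultrafilter: let $J=\prod_nJ_n$ with projections $p_n$, and choose an ultrafilter $\mathcal W$ on $J$ containing $p_n^{-1}(S)$ for all $n$ and all $S\in\mathcal U_n$. (Finitely many of these sets always have a common point.) The map $x\mapsto x\circ p_n$ then induces an isometric homomorphism $(\mathcal A)_{\mathcal U_n}\to(\mathcal A)_{\mathcal W}$, because $\lim_{\mathcal W}\|x(p_n(j))\|=\lim_{\mathcal U_n}\|x\|$. But this makes $(\mathcal A)_{\mathcal U_n}$ a *subalgebra*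 of the amenable algebra $(\mathcal A)_{\mathcal W}$, and amenability does not pass to closed subalgebras: the span of $e_{12}$ in the amenable algebra $M_2$ has zero product, and is not amenable by Example 1. So this argument gives no bound on $\mathrm{AM}((\mathcal A)_{\mathcal U_n})$.

The product of the index sets is the right place, but the objects to carry there are single bad tuples. If $\alpha\circ p_n$ is good on $S\subseteq J$, then $\alpha$ is good on $p_n(S)$, because Lemma 2(a) may be applied to a section $p_n(S)\to S$. So badness on $J_n$ leaves a trace on $J$, and we choose $\mathcal W$ to detect all these traces simultaneously.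

## 8. One ultrafilter on a product of index sets: Theorem A

*Proof of Theorem A.* The implication (L) $\Rightarrow$ (U) was seen in Section 3. Assume (U).

**Step 1: reduction to tuples, and a sequence of bad ones.** We set up the contradiction. It suffices to find $C$ such that for all sets $J$, all $m$ and all $\varepsilon>0$, every map $J\to(\mathcal A)_1^m$ is $(C,\varepsilon)$-good; then $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le C$ for all $I$. Suppose no such $C$ exists. Then for each $n\ge1$ there are a set $J_n$, an integer $m_n$, $\varepsilon_n>0$ and a map $\alpha^{(n)}:J_n\to(\mathcal A)_1^{m_n}$ that is not $(n,\varepsilon_n)$-good. By Example 10, $J_n\ne\emptyset$.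

**Step 2: one index set, one ideal.** We transfer all the maps to the same set and collect the sets on which some of them is good. Let $J=\prod_nJ_n$, with projections $p_n:J\to J_n$, and
$$\mathcal K_n=\{S\subseteq J:\ \alpha^{(n)}\circ p_n|_S\text{ is }(n,\varepsilon_n)\text{-good}\}.$$
By Lemma 2(b) each $\mathcal K_n$ is an ideal. Let $\mathcal K$ be the ideal generated by $\bigcup_n\mathcal K_n$. It consists of all subsets of unions $S_1\cup\dots\cup S_r$ with $r\ge1$ and $S_n\in\mathcal K_n$ for $n\le r$: these sets are closed under finite unions, since each $\mathcal K_n$ is and contains $\emptyset$.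

**Step 3: $J\notin\mathcal K$.** This is what will give an ultrafilter. Suppose $J=S_1\cup\dots\cup S_r$ with $S_n\in\mathcal K_n$. Let $T_n=p_n(S_n)$ and choose $s_n:T_n\to S_n$ with $p_ns_n=\mathrm{id}_{T_n}$. Then
$$\alpha^{(n)}|_{T_n}=\big(\alpha^{(n)}\circ p_n|_{S_n}\big)\circ s_n$$
is $(n,\varepsilon_n)$-good by Lemma 2(a). Since $\alpha^{(n)}$ is not $(n,\varepsilon_n)$-good on $J_n$, we have $T_n\neq J_n$. For $n\le r$ choose $t_n\in J_n\setminus T_n$; for $n>r$ choose $t_n\in J_n$ arbitrarily. The point $t=(t_n)_n\in J$ satisfies $p_n(t)=t_n\notin p_n(S_n)$, so $t\notin S_n$, for each $n\le r$. This contradicts $J=S_1\cup\dots\cup S_r$.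

**Step 4: a single ultrapower that is bad for every $n$.** We now reach the contradiction. By (3) there is an ultrafilter $\mathcal W$ on $J$ with $\mathcal W\cap\mathcal K=\emptyset$. By (U), $(\mathcal A)_{\mathcal W}$ is amenable, so $\mathrm{AM}((\mathcal A)_{\mathcal W})<n$ for some $n$. Apply Lemma 3 with this $n$ as $C$, with $\varepsilon=\varepsilon_n$, and with the tuple $\alpha^{(n)}\circ p_n$ on $J$: there is $S\in\mathcal W$ with $\alpha^{(n)}\circ p_n|_S$ being $(n,\varepsilon_n)$-good. Thus $S\in\mathcal K_n\subseteq\mathcal K$, which contradicts $\mathcal W\cap\mathcal K=\emptyset$. $\blacksquare$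

Where was (U) used? Only for $\mathcal W$, but $\mathcal W$ lives on a possibly large set and came from the contradiction hypothesis. Theorem B replaces it by any countably incomplete ultrafilter fixed in advance.

## 9. From points to families: pointwise vanishing tensors

For Theorem B we want to work with one point $i$ at a time: find finite data at $i$ that certify goodness of the tuple $\alpha(i)\in(\mathcal A)_1^m$, and then assemble the data over all $i$. The assembling meets an obstacle already for $\mathcal A=\mathbb K$.

*Example 11.* Let $L=\ell^\infty(\mathbb K,\mathbb N)$, let $f\in L$ be $1$ at even and $-1$ at odd integers. At each point $i$, the tensor $1\otimes1\in\mathbb K\otimes\mathbb K$ commutes with $f(i)$. The assembled tensor is $D=1\otimes1\in L\otimes L$, and $w=f\cdot D-D\cdot f=f\otimes1-1\otimes f$ evaluates to $0$ at each $i$. But applying (evaluation at an even point) $\otimes$ (evaluation at an odd point), a functional of norm at most $1$, gives $2$; so $\|w\|\ge2$. The tensor $w$ sees pairs $(i,j)$ off the diagonal. If $P$ is the partition into even and odd integers,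 however, $f$ is constant on the pieces and $\mathrm{diag}_P(w)=0$.

Let $S$ be a set. For $i\in S$ let $\mathrm{ev}_i:\ell^\infty(\mathcal A,S)\otimes\ell^\infty(\mathcal A,S)\to\mathcal A\otimes\mathcal A$ (algebraic tensor products) be induced by evaluation at $i$. The next lemma says that the repair in Example 11 always works. Its proof uses Auerbach bases: an $r$-dimensional normed space has unit vectors $u_1,\dots,u_r$ forming a basis whose coordinate functionals have norm $1$. In Euclidean space an orthonormal basis is one. They are used because they keep coordinates bounded. With a basis picked from given vectors this can fail: for $x_1=(1,0)$, $x_2=(1,\tau)$, $x_3=(0,1)$ with small $\tau>0$, we have $x_3=(x_2-x_1)/\tau$.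

**Lemma 4.** Let $L=\ell^\infty(\mathcal A,S)$ and let $w_1,\dots,w_m\in L\otimes L$ (algebraic) satisfy $\mathrm{ev}_i(w_k)=0$ for all $i\in S$ and all $k$. For every $\delta>0$ there is a finite partition $P$ of $S$ with $\|\mathrm{diag}_P(w_k)\|<\delta$ for all $k$.

*Proof.* We may assume $S\neq\emptyset$.

**Step 1: one tensor at a time.** If $P'$ refines $P$, Lemma 1(ii) gives $\|\mathrm{diag}_{P'}(w)\|=\|\mathrm{diag}_{P'}\mathrm{diag}_P(w)\|\le\|\mathrm{diag}_P(w)\|$. So we may find a partition for each $w_k$ and take a common refinement. Let $w=\sum_{j=1}^Nx_j\otimes y_j$ be one of them, with $N\ge 1$, and let $R>0$ bound all $\|x_j\|,\|y_j\|$.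

**Step 2: pointwise linear relations.** We turn $\mathrm{ev}_i(w)=0$ into relations with bounded scalar coefficients. For $i\in S$ take an Auerbach basis $u_1(i),\dots,u_{r_i}(i)$ of $\mathrm{span}\{x_j(i):j\le N\}$, where $r_i\le N$, and set $u_l(i)=0$ for $r_i<l\le N$. Let $\beta_{jl}(i)$ be the $l$-th coordinate of $x_j(i)$ for $l\le r_i$, and $0$ for $l>r_i$. Then
$$x_j(i)=\sum_{l=1}^N\beta_{jl}(i)u_l(i),\qquad|\beta_{jl}(i)|\le\|x_j(i)\|\le R,$$
and each $u_l$ is in the unit ball of $L$. Substituting,
$$0=\mathrm{ev}_i(w)=\sum_{l}u_l(i)\otimes\Big(\sum_j\beta_{jl}(i)y_j(i)\Big).$$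
Since $u_1(i),\dots,u_{r_i}(i)$ are linearly independent, each second factor with $l\le r_i$ vanishes. For $l>r_i$ it vanishes because $\beta_{jl}(i)=0$. Hence
$$\sum_j\beta_{jl}(i)y_j(i)=0\qquad(i\in S,\ l\le N).\tag{10}$$

**Step 3: freeze the coefficients.** Pointwise relations become relations between families once the coefficients are nearly constant. Let $\eta>0$. The $N^2$ functions $\beta_{jl}$ take values in a bounded set of scalars, which is covered by finitely many sets of diameter at most $\eta$. So there are a finite partition $S=S_1\sqcup\dots\sqcup S_r$ into nonempty sets and scalars $\beta^s_{jl}$ (the values at some point of $S_s$) with $|\beta_{jl}(i)-\beta^s_{jl}|\le\eta$ for $i\in S_s$. Call this partition $P$. After restriction to $S_s$,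
$$\sum_jx_j\otimes y_j=\sum_j\Big(x_j-\sum_l\beta^s_{jl}u_l\Big)\otimes y_j+\sum_lu_l\otimes\Big(\sum_j\beta^s_{jl}y_j\Big).$$
At $i\in S_s$ the first bracket is $\sum_l(\beta_{jl}(i)-\beta^s_{jl})u_l(i)$, of norm at most $N\eta$. By (10), the second bracket is $\sum_j(\beta^s_{jl}-\beta_{jl}(i))y_j(i)$, of norm at most $N\eta R$. There are $N$ terms in each outer sum, so the restriction of $w$ to $S_s$ has projective norm at most $N\cdot N\eta\cdot R+N\cdot N\eta R=2N^2\eta R$. By Lemma 1(i), $\|\mathrm{diag}_P(w)\|\le2N^2\eta R$. Choose $\eta$ with $2N^2\eta R<\delta$. $\square$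

The number $N$ of terms must be the same for all $i$ when pointwise data are assembled. The next lemma brings finite tensors to a standard shape, so that the number of terms is the only parameter left.

**Lemma 5.** Let $X$ be a normed space and let $t\in X\otimes X$ (algebraic) have projective norm less than $C$. Then for all large $n$ there are $x_j,y_j$ in the closed unit ball of $X$ with $t=\frac Cn\sum_{j=1}^nx_j\otimes y_j$.

*Proof.* If $t=0$, use zeros. Otherwise write $t=C\sum_{j=1}^rw_j\,e_j\otimes f_j$ with unit vectors $e_j,f_j$, $w_j>0$ and $w:=\sum_jw_j<1$. Then $\frac nCt=\sum_jnw_j\,e_j\otimes f_j$. Split the $j$-th term into $\lceil nw_j\rceil$ equal terms; each is $\lambda e_j\otimes f_j$ with $0<\lambda\le1$, and $\lambda$ may be absorbed into the first factor. The number of terms is at most $nw+r$, which is at most $n$ once $n\ge r/(1-w)$. Pad with zeros. $\square$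

*Example 12.* For $X=\mathbb K$, $t=\frac12(1\otimes1)$ and $C=1$: $\frac n2(1\otimes1)$ is split into $\lceil n/2\rceil$ equal terms, and the remaining terms are $0$.

## 10. A fixed countably incomplete ultrafilter: Theorem B

*Proof of Theorem B.* If $\mathrm{AM}((\mathcal A)_{\mathcal V})=\infty$, the inequality is trivial. Otherwise let $C>\mathrm{AM}((\mathcal A)_{\mathcal V})$, and fix $m$ and $\varepsilon>0$.

**Definition (certificate).** An $n$-certificate for $a\in(\mathcal A)_1^m$ consists of elements $x_j,y_j,u_{kl},v_{kl}\in(\mathcal A)_1$ $(j,l\le n,\ k\le m)$ such that, with $d=\frac Cn\sum_{j\le n}x_j\otimes y_j$,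
$$a_k\cdot d-d\cdot a_k=\frac\varepsilon n\sum_{l\le n}u_{kl}\otimes v_{kl}\ \text{ in }\mathcal A\otimes\mathcal A,\qquad\|\pi(d)a_k-a_k\|\le\varepsilon\qquad(k\le m).\tag{11}$$

*Example 13.* Let $\mathcal A=\mathbb K$ and $C>1$. Every $a\in(\mathbb K)_1^m$ has a $1$-certificate: $x_1=1/C$, $y_1=1$, all $u_{kl}=v_{kl}=0$; then $d=1\otimes1$.

A certificate is finite data that expresses the smallness of the commutator by an exact identity, and an exact identity can be assembled over many points.

**Step 1: the length is bounded.** *There is $N$ such that every $a\in(\mathcal A)_1^m$ has an $n$-certificate for some $n\le N$.* This replaces the compactness of the finite-dimensional case, and it is where $\mathcal V$ is used. Suppose not. For each $N\ge1$ pick $a^{(N)}\in(\mathcal A)_1^m$ that has no $n$-certificate for any $n\le N$. Let $\Lambda=\bigsqcup_{N\ge1}\Lambda_N$ with all $\Lambda_N\notin\mathcal V$, and let $\alpha:\Lambda\to(\mathcal A)_1^m$ be equal to $a^{(N)}$ on $\Lambda_N$. Since $\mathrm{AM}((\mathcal A)_{\mathcal V})<C$, Lemma 3 gives $S\in\mathcal V$ and $D\in\ell^\infty(\mathcal A,S)\hat\otimes\ell^\infty(\mathcal A,S)$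 witnessing that $\alpha|_S$ is $(C,\varepsilon)$-good. The conditions (6) are finitely many strict inequalities between quantities continuous in $D$, and the algebraic tensor product is dense; so we may take $D$ algebraic. Then $D$ has projective norm less than $C$ and the algebraic tensors $\alpha_k\cdot D-D\cdot\alpha_k$ have projective norm less than $\varepsilon$ (here $\alpha_k$ is restricted to $S$). Lemma 5 gives one $n$, large enough for all of these $m+1$ tensors, with
$$D=\frac Cn\sum_{j\le n}x_j\otimes y_j,\qquad\alpha_k\cdot D-D\cdot\alpha_k=\frac\varepsilon n\sum_{l\le n}u_{kl}\otimes v_{kl}\qquad(k\le m),$$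
all entries being in the unit ball of $\ell^\infty(\mathcal A,S)$. Apply $\mathrm{ev}_i$ for $i\in S$: the values of the entries at $i$ satisfy the identity in (11) for $a=\alpha(i)$, and $\|\pi(\mathrm{ev}_iD)\alpha_k(i)-\alpha_k(i)\|<\varepsilon$. So $\alpha(i)$ has an $n$-certificate for every $i\in S$, with the same $n$. Since $\Lambda_1\cup\dots\cup\Lambda_{n-1}\notin\mathcal V$, the set $S$ is not contained in it, and there is $i\in S\cap\Lambda_{N'}$ with $N'\ge n$. Then $a^{(N')}=\alpha(i)$ has an $n$-certificate with $n\le N'$, a contradiction.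

**Step 2: assembling.** *Every $\alpha:I\to(\mathcal A)_1^m$ is $(C',3\varepsilon)$-good for every $C'>C$.* This carries the bound to an arbitrary index set. By Step 1, $I=\bigsqcup_{n\le N}I^n$, where $\alpha(i)$ has an $n$-certificate for each $i\in I^n$. By Lemma 2(b) it suffices to show goodness on each $S=I^n$. Choose an $n$-certificate for each $\alpha(i)$, $i\in S$. Its entries, as functions of $i$, are elements $x_j,y_j,u_{kl},v_{kl}$ of the unit ball of $\ell^\infty(\mathcal A,S)$. With $\alpha_k$ restricted to $S$, put
$$D=\frac Cn\sum_{j\le n}x_j\otimes y_j,\qquad w_k=\alpha_k\cdot D-D\cdot\alpha_k-\frac\varepsilon n\sum_{l\le n}u_{kl}\otimes v_{kl}.$$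
Then $\|D\|\le C$, the $w_k$ are algebraic tensors, and $\mathrm{ev}_i(w_k)=0$ for all $i\in S$ by (11). As Example 11 shows, $w_k$ itself need not be small. Let $P$ be the partition of Lemma 4 with $\delta=\varepsilon$, and $D'=\mathrm{diag}_P(D)$. By Lemma 1(ii), $\|D'\|\le C<C'$, and since $\mathrm{diag}_P$ is a contractive bimodule map,
$$\|\alpha_k\cdot D'-D'\cdot\alpha_k\|=\|\mathrm{diag}_P(\alpha_k\cdot D-D\cdot\alpha_k)\|\le\Big\|\frac\varepsilon n\sum_{l\le n}u_{kl}\otimes v_{kl}\Big\|+\|\mathrm{diag}_P(w_k)\|<\varepsilon+\varepsilon<3\varepsilon.$$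
Finally $\pi(D')=\pi(D)$, and $\|\pi(D)\alpha_k-\alpha_k\|$ is the supremum over $i\in S$ of the quantities in (11), hence at most $\varepsilon<3\varepsilon$. So $D'$ is a witness.

**Step 3: the inequality.** Since $m$ and $\varepsilon$ were arbitrary, all finite tuples in the unit ball of $\ell^\infty(\mathcal A,I)$ are $(C',\varepsilon')$-good for all $\varepsilon'>0$, so $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le C'$ for all $C'>C>\mathrm{AM}((\mathcal A)_{\mathcal V})$. Hence $\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}((\mathcal A)_{\mathcal V})$.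

**Step 4: equality for infinite $I$.** Here we compare with a second ultrafilter, living on $I$. Let $\Lambda$ be the index set of $\mathcal V$, and let $\mathcal V'$ be a countably incomplete ultrafilter on $I$, which exists by Example 7. Then
$$\mathrm{AM}((\mathcal A)_{\mathcal V})\le\mathrm{AM}(\ell^\infty(\mathcal A,\Lambda))\le\mathrm{AM}((\mathcal A)_{\mathcal V'})\le\mathrm{AM}(\ell^\infty(\mathcal A,I))\le\mathrm{AM}((\mathcal A)_{\mathcal V}).\tag{12}$$
The first and third inequalities are (2). The second is Step 3 for $\mathcal V'$ and the index set $\Lambda$; the fourth is Step 3 for $\mathcal V$ and $I$. So all five quantities are equal.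

**Step 5: the equivalences.** If $\mathcal A$ is ultra-amenable, then $(\mathcal A)_{\mathcal V}$ is amenable for every, hence for one, countably incomplete $\mathcal V$. If $(\mathcal A)_{\mathcal V}$ is amenable for one such $\mathcal V$, then by Step 3 $\ell^\infty(\mathcal A,I)$ is amenable for all $I$. This implies ultra-amenability, by (2). Finally, by Step 4 with $I=\mathbb N$, $\mathrm{AM}(\ell^\infty(\mathcal A,\mathbb N))=\mathrm{AM}((\mathcal A)_{\mathcal V})$, so amenability of $\ell^\infty(\mathcal A,\mathbb N)$ is equivalent to amenability of $(\mathcal A)_{\mathcal V}$. $\blacksquare$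

By (12), the constants $\mathrm{AM}(\ell^\infty(\mathcal A,I))$ for all infinite $I$ and $\mathrm{AM}((\mathcal A)_{\mathcal V})$ for all countably incomplete $\mathcal V$ are one and the same element of $[0,\infty]$.
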